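# Degenerate matchings in graphs of bounded maximum degree: the sharp constant and its extremal graphs

## Statement of the theorem

All graphs are simple, finite and undirected, and have at least one vertex. For a matching $M$ in $G$ write $V(M)$ for the set of vertices incident to an edge of $M$, and $H=G[V(M)]$ for the subgraph of $G$ induced by $V(M)$. For an integer $k\ge 0$, a graph is *$k$-degenerate* if every nonempty subgraph of it has a vertex of degree at most $k$.

**Theorem 1.** Let $k\ge 0$ and $\Delta\ge 10^6(k+1)^4$ be integers, and put
$$D=\left(\left\lfloor\tfrac{\Delta}{2}\right\rfloor+1\right)\left(\left\lceil\tfrac{\Delta}{2}\right\rceil+1\right).$$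
For $d\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$ let $Q_d$ be the complete graph on $d+1$ vertices with $\Delta-d$ pendant vertices attached to each of its vertices; call these (at most two) graphs *extremal*. Let $\nu_k^*(G)$ be the largest size of a matching $M$ of $G$ for which $V(M)$ can be partitioned into $S\cup T$ such that every edge of $M$ has one end in $S$ and one in $T$, every vertex of $T$ has degree $1$ in $H=G[V(M)]$, and $G[S]$ is $k$-degenerate. For every graph $G$ with $n$ vertices, maximum degree at most $\Delta$ and no isolated vertex,
$$\nu_k^*(G)\ \ge\ \frac{(k+1)n}{D},$$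
with equality if and only if every component of $G$ is extremal. Consequently, for $k\ge 1$, the largest size $\nu_k(G)$ of a matching $M$ of $G$ for which $G[V(M)]$ is $k$-degenerate satisfies
$$\nu_k(G)\ \ge\ \frac{(k+1)n}{D},$$
again with equality if and only if every component of $G$ is extremal.

The second bound was stated as a conjecture in Julien Baste, Maximilian Fürst and Dieter Rautenbach, "Acyclic matchings in graphs of bounded maximum degree", arXiv:2002.03649 (2020): for every positive integer $k$, it should hold for all graphs of sufficiently large maximum degree $\Delta$ without isolated vertices. Theorem 1 proves the conjecture. It makes "sufficiently large" explicit, asks only for maximum degree at most $\Delta$, and identifies all cases of equality.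

Throughout we write $K=k+1$.

## Degenerate matchings and good matchings

In plain words: a graph has $n$ vertices, no isolated vertex, and degrees at most $\Delta$. We want a large matching whose covered vertices induce a sparse graph. How large a matching can we guarantee?

**Definition (degenerate matching).** A matching $M$ is *$k$-degenerate* if $H=G[V(M)]$ is $k$-degenerate, and $\nu_k(G)$ is the largest size of a $k$-degenerate matching.

A graph is $1$-degenerate exactly when it is a forest, so $\nu_1$ is the acyclic matching number. The complete graph $K_{k+1}$ is $k$-degenerate and $K_{k+2}$ is not, since all degrees in $K_{k+2}$ are $k+1$. In the cycle $C_4$ a single edge is a $1$-degenerate matching, but the two opposite edges are not, because they induce the whole $C_4$. A useful sufficient condition is this: if the vertices of a graph can be ordered so that each has at most $k$ neighbours before it, then the graph is $k$-degenerate, because in any nonempty subgraph the last vertex has degree at most $k$.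

**Definition (good matching).** A matching $M$ is *$k$-good* if $V(M)$ has a partition $S\cup T$ as in Theorem 1: each edge of $M$ goes between $S$ and $T$, each vertex of $T$ has degree $1$ in $H$, and $G[S]$ is $k$-degenerate.

If $k\ge1$, a $k$-good matching is $k$-degenerate: a nonempty subgraph of $H$ either contains a vertex of $T$, which has degree at most $1\le k$, or lies in $G[S]$. Hence $\nu_k\ge\nu_k^*$ for $k\ge 1$. The converse fails. In the path with vertices $1,2,\dots,6$ the perfect matching $\{12,34,56\}$ is acyclic, since $H$ is the path itself. It is not $1$-good, since both ends of $34$ have degree $2$ in $H$ and neither may lie in $T$. For $k=0$, a graph is $0$-degenerate when it has no edge, so the $0$-good matchings are exactly the induced matchings.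

The strengthening to $k$-good matchings is convenient because such a matching has a simple shape: choose a sparse set $S$, and give each vertex of $S$ a private partner.

We shall use one inequality many times. For an integer $0\le d\le\Delta$ the integers $d+1$ and $\Delta-d+1$ have the fixed sum $\Delta+2$, so their product is largest when they are as equal as possible:
$$(d+1)(\Delta-d+1)\le D,\qquad\text{with equality iff } d\in\left\{\lfloor\tfrac\Delta2\rfloor,\lceil\tfrac\Delta2\rceil\right\}.\tag{1}$$
Also $D\ge\frac{(\Delta+2)^2-1}{4}\ge\frac{\Delta^2}4$. So for $k=1$ the theorem gives $(1-o(1))\frac{8n}{\Delta^2}$; the known result quoted with the conjecture is an acyclic matching of size at least $(1-o(1))\frac{6n}{\Delta^2}$.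

## Stars, small graphs and the graphs $Q_d$

Any graph with $n< D/K$ vertices and at least one edge satisfies the bound strictly, because a single edge is a $k$-good matching. So only graphs with at least $D/K$ vertices, which is of order $\Delta^2$, can be a problem.

The star $K_{1,\Delta}$ shows that the threshold for $\Delta$ must grow with $k$. Here $\nu_k=1$ and $n=\Delta+1$, so the bound requires $K(\Delta+1)\le D\le\frac{(\Delta+2)^2}4$. Since $\frac{(\Delta+2)^2}{\Delta+1}=\Delta+3+\frac1{\Delta+1}$, this says $4K\le\Delta+3+\frac1{\Delta+1}$. As $4K$ is an integer and $\frac{1}{\Delta+1}<1$, it forces $\Delta\ge4K-3=4k+1$.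

To picture $Q_d$, take $\Delta=4$: then $d=2$ and $Q_2$ is a triangle with two pendant vertices at each corner, $9=D$ vertices in all. For $\Delta=5$ there are two graphs, a triangle with three pendant vertices at each corner and a $K_4$ with two at each corner; both have $12=D$ vertices. In general $|V(Q_d)|=(d+1)(1+\Delta-d)=D$ and the maximum degree is $\Delta$.

**Lemma 2.** Let $\Delta\ge2$ and let $d\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$ with $d\ge k$. Then $\nu_k^*(Q_d)=K$, and $\nu_k(Q_d)=K$ if $k\ge1$.

*Proof.* Every edge of $Q_d$ contains a clique vertex, and distinct edges of a matching $M$ contain distinct clique vertices. If $M$ is $k$-degenerate, then $H$ contains at most $k+1$ clique vertices, so $|M|\le K$. For $k\ge1$ this gives $\nu_k^*\le\nu_k\le K$. If $k=0$, two edges of an induced matching would contain two adjacent clique vertices, so $|M|\le1=K$. Conversely $\Delta-d\ge\lfloor\frac\Delta2\rfloor\ge1$, so every clique vertex has a pendant neighbour, and there are $d+1\ge k+1$ clique vertices. Choose $k+1$ of them as $S$ and match each to one of its pendant neighbours; this is a $k$-good matching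 of size $K$. $\square$

In the range of Theorem 1 we have $\Delta\ge2$ and $\lfloor\frac\Delta2\rfloor\ge k$, so Lemma 2 applies. Both parameters are additive over components. Hence if all components of $G$ are extremal, then $\nu_k^*(G)=\frac{Kn}D$, and $\nu_k(G)=\frac{Kn}D$ when $k\ge1$. In particular the constant in the theorem cannot be improved.

So Theorem 1 follows once we prove:

**Proposition 3.** Let $\Delta\ge10^6K^4$. If $G$ has $n\ge1$ vertices, maximum degree at most $\Delta$, no isolated vertex, and at least one non-extremal component, then $\nu_k^*(G)>\frac{Kn}D$.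

The statement on $\nu_k^*$ is immediate from Proposition 3 and the previous paragraph. For $k\ge1$ the bound on $\nu_k$ follows from $\nu_k\ge\nu_k^*$. If $\nu_k(G)=\frac{Kn}D$, then $\nu_k\ge\nu_k^*\ge\frac{Kn}D$ forces $\nu_k^*(G)=\frac{Kn}D$, so all components are extremal.

## A random order when every leaf is pendant

Suppose $G$ is built from an arbitrary graph $F$ by attaching $p_v\ge1$ pendant vertices to each vertex $v$ of $F$, with $d_F(v)+p_v\le\Delta$. Here every vertex of $F$ has its own private partner, so it only remains to find a large $k$-degenerate induced subgraph of $F$. A random order does this.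

Order $V(F)$ uniformly at random and let $S$ be the set of vertices with at most $k$ earlier neighbours in $F$. Then $F[S]$ is $k$-degenerate, since each vertex of $S$ has at most $k$ earlier neighbours. This is the standard argument behind the Alon–Kahn–Seymour bound. The position of $v$ among itself and its $d_F(v)$ neighbours is uniform, so $v\in S$ with probability $\min\{1,\frac K{d_F(v)+1}\}$. Matching each $v\in S$ to a pendant neighbour gives a $k$-good matching, hence
$$\nu_k^*(G)\ \ge\ \sum_{v\in V(F)}\min\left\{1,\frac{K}{d_F(v)+1}\right\}.$$
On the other side $n=\sum_v(1+p_v)$, and $1+p_v\le\Delta-d_F(v)+1\le\frac D{d_F(v)+1}$ by (1). So $\frac K{d_F(v)+1}\ge\frac KD(1+p_v)$. If moreover $\Delta\ge8K$, then $D\ge\frac{\Delta^2}4\ge2K\Delta\ge K(\Delta+1)\ge K(1+p_v)$, so $1\ge\frac KD(1+p_v)$ too. Summing gives $\nu_k^*(G)\ge\frac{Kn}D$ for these graphs.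

The computation also shows where $D$ comes from: a vertex with $d$ neighbours in $F$ is selected with probability about $\frac K{d+1}$, and it must pay for itself and up to $\Delta-d$ pendant vertices.

## What breaks: shared leaves, vertices without leaves, and greedy removal

In a general graph we would like to split the vertices into a core and leaves hanging off the core, and to run the random order on the core. Three things go wrong.

*Shared leaves.* A vertex $x$ outside the core may have several neighbours in the core. If two of them are selected, $x$ has degree at least $2$ in $H$, and it may even be wanted as a partner by both. In $C_4$ with core $\{v,w\}$ opposite vertices and leaves $x,x'$, the set $S=\{v,w\}$ is independent, yet the matching $\{vx,wx'\}$ induces $C_4$ and is not acyclic.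

*Core vertices without leaves.* A selected core vertex with no leaf cannot be matched, so its share of the probability is wasted. This loss is real. Let $\Delta$ be even, $d=\frac\Delta2\ge K$, and delete from $Q_d$ the pendant vertices at one clique vertex $z$. Then $n=D-d$ with $D=(d+1)^2$, and the target is $\frac{Kn}D=K\left(1-\frac d{(d+1)^2}\right)$. Running the random order on the whole clique and discarding $z$ gives in expectation
$$d\cdot\frac K{d+1}=K\left(1-\frac1{d+1}\right)<K\left(1-\frac{d}{(d+1)^2}\right),$$
which is too small. But if we take $z$ out of the core before drawing the order, each of the remaining $d$ clique vertices is selected with probability $\frac Kd$, and the expectation is $K$, which is enough. Removing leafless vertices in advance raises the selection probabilities of their neighbours.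

*No useful leaves at all.* In a $\Delta$-regular graph there is no natural set of leaves. For such graphs there is a different approach, greedy removal. Take an edge $uv$ into the matching, delete $N(u)\cup N(v)$, delete also the vertices that have become isolated, and continue in the rest. This costs at most $2\Delta$ vertices plus the number of isolated vertices, and it is affordable if the total is at most $\frac DK$. In a $\Delta$-regular graph each newly isolated vertex sends $\Delta$ edges into the deleted set, so there are at most $2\Delta$ of them, and for $\Delta\ge16K$ the total is at most $4\Delta\le\frac{\Delta^2}{4K}\le\frac DK$. However, greedy removal alone cannot prove the theorem for $k\ge1$: in $Q_d$, whichever edge one takes, the deleted neighbourhoods contain the whole clique, all remaining pendant vertices become isolated, and one edge costs $D$ vertices instead of $\frac DK$.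

The way out is to combine the two. In a minimal counterexample greedy removal fails at every edge. That means that around every edge there are at least $\frac{\Delta^2}{5K}$ vertices whose whole neighbourhood lies in $N(u)\cup N(v)$. This information is strong enough to produce a core and leaves, to show that core vertices with few leaves have many neighbours in the good part of the core, and to make the random order succeed there.

## Failure of greedy removal in a minimal counterexample

Fix $k$ and $\Delta\ge10^6K^4$. Suppose Proposition 3 is false, and let $G$ be a counterexample with $n$ minimum, so $\nu_k^*(G)\le\frac{Kn}D$. By minimality and Lemma 2, every graph with fewer vertices, maximum degree at most $\Delta$ and no isolated vertex satisfies $\nu_k^*\ge\frac{K|V|}D$, and strictly so if it has a non-extremal component.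

We fix the constants
$$\beta=\frac1{5K},\qquad c=\frac\beta4=\frac1{20K},\qquad\delta=\frac c{20}=\frac1{400K}.$$

**Step 1 ($G$ is connected).** This step lets us speak of one component, and is needed again at the end. If $G$ were disconnected, each component $G_i$ would satisfy $\nu_k^*(G_i)\ge\frac{K|V(G_i)|}D$, with strict inequality for at least one of them. Summing gives $\nu_k^*(G)>\frac{Kn}D$, a contradiction. So $G$ is connected, and it is not extremal.

**Step 2 (many isolated vertices at every edge).** This step turns minimality into a local condition. For an edge $uv$ let $N_{uv}=N(u)\cup N(v)$. Then $u,v\in N_{uv}$ and $|N_{uv}|\le2\Delta$. Let $I_{uv}$ be the set of isolated vertices of $G-N_{uv}$, and let $G'=G-N_{uv}-I_{uv}$.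

A vertex of $G'$ has a neighbour in $G-N_{uv}$, and this neighbour is not isolated there, so it lies in $G'$. Hence $G'$ has no isolated vertex. It has maximum degree at most $\Delta$ and fewer vertices than $G$, so $\nu_k^*(G')\ge\frac{K|V(G')|}D$ (trivially if $G'$ is empty). No vertex of $G'$ is adjacent to $u$ or $v$. So if we add $uv$ to a $k$-good matching of $G'$, with $u$ put into $S$ and $v$ into $T$, then $v$ has degree $1$ in the new $H$, the degrees of the old vertices do not change, and $u$ is isolated in $G[S]$. The result is a $k$-good matching of $G$. Therefore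
$$\frac{Kn}D\ \ge\ \nu_k^*(G)\ \ge\ 1+\frac KD\left(n-|N_{uv}|-|I_{uv}|\right),$$
that is, $|N_{uv}|+|I_{uv}|\ge\frac DK\ge\frac{\Delta^2}{4K}$. Since $\Delta\ge40K$, we have $2\Delta\le\frac{\Delta^2}{20K}$, and so
$$|I_{uv}|\ \ge\ \frac{\Delta^2}{4K}-2\Delta\ \ge\ \frac{\Delta^2}{5K}=\beta\Delta^2\qquad\text{for every edge }uv.\tag{2}$$
Every vertex of $I_{uv}$ has at least one neighbour in $G$, and all its neighbours lie in $N_{uv}$.

## Core, leaves and leaf weight

**Step 3 (the leaves form an independent set).** This step produces the core and the leaves. Let
$$C=\{v:d_G(v)\ge c\Delta\},\qquad L=V(G)\setminus C.$$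
Let $uv$ be an edge and $h=|N_{uv}\cap C|$. Each vertex of $I_{uv}$ sends at least one edge to $N_{uv}$, so by (2)
$$\beta\Delta^2\le|I_{uv}|\le\sum_{w\in N_{uv}}d_G(w)\le h\Delta+2\Delta\cdot c\Delta.$$
As $\beta=4c$, this gives $h\ge2c\Delta$. The $h$ vertices lie in $N(u)\cup N(v)$, so $u$ or $v$ has at least $c\Delta$ neighbours and lies in $C$. Thus every edge meets $C$, and $L$ is independent.

**Step 4 (distributing the leaves over the core).** This step writes $n$ as a sum over the core, as in the pendant case. For $x\in L$ let $t(x)=d_G(x)$. Then $1\le t(x)<c\Delta$, and all neighbours of $x$ lie in $C$. For $v\in C$ let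
$$d(v)=|N(v)\cap C|,\qquad s(v)=\sum_{x\in N(v)\cap L}\frac1{t(x)}.$$
So each leaf $x$ splits its unit weight equally among its $t(x)$ neighbours; a leaf with two neighbours gives $\frac12$ to each. We have $s(v)\le|N(v)\cap L|\le\Delta-d(v)\le\Delta$, and
$$n=|C|+|L|=\sum_{v\in C}\left(1+s(v)\right).\tag{3}$$

**Step 5 (large leaf weight near every edge).** This step translates (2) from isolated vertices into leaf weight. We claim that for every edge $uv$
$$\sum_{w\in N_{uv}\cap C}s(w)\ \ge\ 0.9\,\beta\Delta^2=3.6\,c\Delta^2.\tag{4}$$
Each vertex of $I_{uv}\cap C$ has at least $c\Delta$ neighbours, all in $N_{uv}$, and $N_{uv}$ is incident to at most $2\Delta\cdot\Delta$ edges. So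
$$|I_{uv}\cap C|\le\frac{2\Delta^2}{c\Delta}=40K\Delta\le\frac{\Delta^2}{50K}=0.1\,\beta\Delta^2,$$
where we used $\Delta\ge2000K^2$. By (2), $|I_{uv}\cap L|\ge0.9\,\beta\Delta^2$. Each $x\in I_{uv}\cap L$ has all its $t(x)$ neighbours in $N_{uv}\cap C$, so it contributes $t(x)\cdot\frac1{t(x)}=1$ to the sum in (4).

## Core vertices with little leaf weight

A *pendant leaf* is a vertex $x\in L$ with $t(x)=1$. Every vertex of degree $1$ is in $L$, since $c\Delta>1$. We split the core into

- $A$, the vertices of $C$ that have a pendant leaf as a neighbour;
- $Z$, the vertices $v\in C\setminus A$ with $s(v)\le\delta\Delta$;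
- $B=C\setminus(A\cup Z)$.

Let $C'=A\cup B$. Every vertex of $C'$ has a neighbour in $L$: for $A$ by definition, and for $B$ because $s(v)>\delta\Delta>0$. As the example in the section on what breaks suggests, we shall run the random order on $C'$ only. For $v\in C'$ let
$$z(v)=|N(v)\cap Z|,\qquad m_v=|N(v)\cap C'|=d(v)-z(v).$$

**Step 6 (vertices with a leaf have many neighbours in $C'$).** This step makes the degrees inside $C'$ large, which the probabilistic estimates need.

**Claim 4.** Every $v\in C$ with a neighbour $x\in L$ has at least $c\Delta$ neighbours in $C'$. In particular $m_v\ge c\Delta$ for all $v\in C'$.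

*Proof.* Apply (4) to the edge $vx$. The set $N_{vx}\cap C$ is contained in $(N(v)\cap C)\cup N(x)$. Since $|N(x)|<c\Delta$ and $s\le\Delta$, the vertices of $N(x)$ contribute at most $c\Delta^2$, so
$$\sum_{w\in N(v)\cap C}s(w)\ge3.6\,c\Delta^2-c\Delta^2=2.6\,c\Delta^2.$$
The at most $\Delta$ neighbours of $v$ in $Z$ contribute at most $\Delta\cdot\delta\Delta=0.05\,c\Delta^2$ in total. So the neighbours in $C'$ contribute at least $2.55\,c\Delta^2$. Each contributes at most $\Delta$, so there are at least $2.55\,c\Delta$ of them. $\square$

**Step 7 (the cost of $Z$ is covered by edges to $C'$).** The vertices of $Z$ will never be selected, so their share $\sum_{z\in Z}(1+s(z))$ of (3) must be paid by others. This step bounds the share by the number $e(Z,C')$ of edges between $Z$ and $C'$. Step 12 will show that each such edge brings in at least $\frac15$.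

**Claim 5.** We have
$$\sum_{z\in Z}\left(1+s(z)\right)\ \le\ \tfrac15\,e(Z,C'),\tag{5}$$
and the inequality is strict if $Z\ne\emptyset$.

*Proof.* If $Z=\emptyset$, both sides are $0$. Let $Z\ne\emptyset$, and let $Z'$ be the set of vertices of $Z$ with fewer than $\frac{c\Delta}2$ neighbours in $C'$; these are the vertices that could cause trouble. By Claim 4 they have no neighbour in $L$, so $s=0$ on $Z'$.

The set $Z'$ is independent. Indeed, let $uv$ be an edge with both ends in $Z$ and let $g=|N_{uv}\cap C'|$. Then (4) gives
$$3.6\,c\Delta^2\le g\Delta+2\Delta\cdot\delta\Delta=g\Delta+0.1\,c\Delta^2,$$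
so $g\ge3.5\,c\Delta$. Hence $u$ or $v$ has at least $1.75\,c\Delta\ge\frac{c\Delta}2$ neighbours in $C'$ and is not in $Z'$.

A vertex of $Z'$ has at least $c\Delta$ neighbours. None of them is in $L$ or in $Z'$, and fewer than $\frac{c\Delta}2$ are in $C'$, so at least $\frac{c\Delta}2$ are in $Z\setminus Z'$. Counting edges between $Z'$ and $Z\setminus Z'$ gives $|Z'|\cdot\frac{c\Delta}2\le\Delta\,|Z\setminus Z'|$, that is, $|Z'|\le\frac2c|Z\setminus Z'|$. In particular $Z\setminus Z'\ne\emptyset$, because $Z\neq\emptyset$. Now
$$\sum_{z\in Z}\left(1+s(z)\right)\le|Z'|+|Z\setminus Z'|\left(1+\delta\Delta\right)\le|Z\setminus Z'|\left(\frac2c+1+\frac{c\Delta}{20}\right),$$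
while each vertex of $Z\setminus Z'$ has at least $\frac{c\Delta}2$ neighbours in $C'$, so
$$\tfrac15\,e(Z,C')\ge|Z\setminus Z'|\cdot\frac{c\Delta}{10}.$$
It remains to see that $\frac{c\Delta}{20}>1+\frac2c$, i.e. $\Delta>\frac{20}c+\frac{40}{c^2}=400K+16000K^2$. This holds since $400K+16000K^2\le16400K^2<10^6K^4$. $\square$

## A random order on $C'$

**Step 8 (the random set $S$).** This step chooses the $S$-side of the matching, as in the pendant case. Let $F=G[C']$, in which $v$ has degree $m_v$. Give the vertices of $C'$ independent uniform labels $U_v\in[0,1]$, which are almost surely distinct. Let $S$ be the set of $v\in C'$ such that at most $k$ neighbours of $v$ in $F$ have a smaller label. In any nonempty subgraph of $F[S]$ the vertex of largest label has degree at most $k$, so $F[S]$ is $k$-degenerate. The rank of $U_v$ among the labels of $v$ and its $m_v$ neighbours is uniform on $\{1,\dots,m_v+1\}$, and $m_v\ge c\Delta\ge K$, so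
$$\Pr(v\in S)=\frac K{m_v+1}.\tag{6}$$

**Step 9 (two given vertices are rarely selected together).** This step controls shared leaves: given that $v$ is selected, another fixed vertex is selected with probability $O(1/\Delta)$.

**Claim 6.** For distinct $v,w\in C'$ we have $\Pr(w\in S\mid v\in S)\le\dfrac{420K^3}\Delta$.

*Proof.* Write $m=m_w$. We first bound the probability that $w\in S$ and $U_v<U_w$. Condition on $U_w=b$ and $U_v=a<b$. The vertex $w$ has at least $m-1$ neighbours in $F$ other than $v$, and their labels are still independent and uniform. The event $w\in S$ requires that at most $k$ of any $m-1$ of them have label below $b$. This has probability at most $\sum_{j=0}^k\binom{m-1}jb^j(1-b)^{m-1-j}$, whatever $a$ is. Integrating over $a\in[0,b]$ gives a factor $b$, so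
$$\Pr(w\in S,\ U_v<U_w)\le\int_0^1b\sum_{j=0}^k\binom{m-1}jb^j(1-b)^{m-1-j}\,db.$$
By the textbook formula $\int_0^1b^p(1-b)^q\,db=\frac{p!\,q!}{(p+q+1)!}$, the $j$-th term equals
$$\frac{(m-1)!}{j!\,(m-1-j)!}\cdot\frac{(j+1)!\,(m-1-j)!}{(m+1)!}=\frac{j+1}{m(m+1)}$$
(note $k\le m-1$, since $m\ge K$). Summing,
$$\Pr(w\in S,\ U_v<U_w)\le\sum_{j=0}^k\frac{j+1}{m(m+1)}=\frac{K(K+1)}{2\,m_w(m_w+1)}.$$
The same holds with $v$ and $w$ exchanged. If both $v$ and $w$ are in $S$, one of the two cases occurs, so
$$\Pr(v,w\in S)\le\frac{K(K+1)}2\left(\frac1{m_v(m_v+1)}+\frac1{m_w(m_w+1)}\right).$$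
Dividing by (6) gives
$$\Pr(w\in S\mid v\in S)\le\frac{K+1}2\left(\frac1{m_v}+\frac{m_v+1}{m_w(m_w+1)}\right).$$
Here $m_v,m_w\ge c\Delta$ by Claim 4. Since $v$ has a neighbour in $L$, also $m_v+1\le d(v)+1\le\Delta$. So the right-hand side is at most
$$\frac{K+1}2\left(\frac1{c\Delta}+\frac\Delta{c^2\Delta^2}\right)=\frac{K+1}{2\Delta}\left(20K+400K^2\right)\le\frac K\Delta\cdot420K^2=\frac{420K^3}\Delta.\qquad\square$$

**Step 10 (the matching).** This step attaches private partners and discards conflicts. For $v\in A$ let $x_v$ be a pendant leaf at $v$. For $v\in B$ the sum $s(v)$ exceeds $\delta\Delta$ and has at most $\Delta$ terms, so some term exceeds $\delta$: there is $x_v\in N(v)\cap L$ with $t(x_v)<\frac1\delta=400K$. Since $v\notin A$, also $t(x_v)\ge2$. Fix these choices before drawing the labels. Let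
$$S_M=(S\cap A)\cup\{v\in S\cap B:N(x_v)\cap S=\{v\}\},\qquad M=\{vx_v:v\in S_M\}.$$
For every $v\in S_M$ the only neighbour of $x_v$ in $S$ is $v$; for $v\in A$ this holds because $x_v$ is pendant. Hence the vertices $x_v$ with $v\in S_M$ are distinct, since $x_v=x_w$ with $v\ne w$ would make $w$ a second neighbour of $x_v$ in $S$. So $M$ is a matching. As $L$ is independent, the neighbours of $x_v$ in $V(M)$ lie in $S_M\subseteq S$, so $x_v$ has degree $1$ in $G[V(M)]$. Finally $G[S_M]$ is a subgraph of $F[S]$, hence $k$-degenerate. Thus $M$ is $k$-good, with parts $S_M$ and $\{x_v:v\in S_M\}$, and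
$$\nu_k^*(G)\ge\mathbb E|M|.$$

**Step 11 (selection probabilities after discarding).** This step checks that discarding costs at most a fifth, and only on $B$. For $v\in A$, (6) gives $\Pr(v\in S_M)=\frac K{m_v+1}$. For $v\in B$, a union bound over the fewer than $400K$ neighbours of $x_v$ in $C'$ other than $v$ and Claim 6 give
$$\Pr(v\notin S_M\mid v\in S)\le400K\cdot\frac{420K^3}\Delta=\frac{168000K^4}\Delta\le\frac15,$$
so $\Pr(v\in S_M)\ge\frac45\cdot\frac K{m_v+1}$. (Neighbours of $x_v$ in $Z$ do no harm, since $S\subseteq C'$.)

## Charging every vertex of the graph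

**Step 12 (what one vertex of $C'$ earns).** This step compares the selection probability of $v\in C'$ with its share $1+s(v)$ of (3), and shows that each neighbour in $Z$ brings a bonus. Write $d=d(v)$, $z=z(v)$ and $y=\Delta-d$. Since $v$ has a neighbour in $L$, we have $y\ge1$, that is, $d+1\le\Delta$. As $m_v=d-z$,
$$\frac1{m_v+1}=\frac1{d+1}+\frac z{(d+1)(d+1-z)}\ \ge\ \frac1{d+1}+\frac z{\Delta^2}.$$
Multiply by $D$. By (1), $\frac D{d+1}\ge\Delta-d+1=1+y$, and $D\ge\frac{\Delta^2}4$. So
$$\frac D{m_v+1}\ \ge\ 1+y+\frac z4.\tag{7}$$

If $v\in A$, then $s(v)\le y$ and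
$$\frac DK\Pr(v\in S_M)=\frac D{m_v+1}\ \ge\ 1+s(v)+\frac z4.$$

If $v\in B$, all leaves adjacent to $v$ have $t\ge2$, so $s(v)\le\frac y2$. This slack pays for the factor $\frac45$: since $\frac45(1+y)-\left(1+\frac y2\right)=0.3\,y-0.2>0$ for $y\ge1$,
$$\frac DK\Pr(v\in S_M)\ \ge\ \frac45\left(1+y+\frac z4\right)=\frac45(1+y)+\frac z5\ >\ 1+s(v)+\frac z5.$$

**Step 13 (summation).** This step gives the inequality of the theorem. Since $\sum_{v\in C'}z(v)=e(Z,C')$, Step 12, Claim 5 and (3) give
$$\frac DK\,\mathbb E|M|\ \ge\ \sum_{v\in C'}\left(1+s(v)\right)+\tfrac15\,e(Z,C')\ \ge\ \sum_{v\in C}\left(1+s(v)\right)=n.\tag{8}$$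
Hence $\nu_k^*(G)\ge\mathbb E|M|\ge\frac{Kn}D$. What remains is to turn this into a contradiction with $\nu_k^*(G)\le\frac{Kn}D$, by examining equality.

## Equality: comparing the random set with the greedy set

**Step 14 (the structure forced by equality).** This step reduces $G$ to a graph with pendant leaves only and fixes the degrees. We have $\frac{Kn}D\ge\nu_k^*(G)\ge\mathbb E|M|\ge\frac{Kn}D$, so equality holds everywhere, in particular throughout (8). Claim 5 is strict unless $Z=\emptyset$, so $Z=\emptyset$. The estimate for $B$ in Step 12 is strict, so $B=\emptyset$. Hence $C=C'=A$, $F=G[C]$, $S_M=S$, and $m_v=d(v)$. For each $v\in C$ the estimate for $A$ holds with equality, so all of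
$$\frac D{d(v)+1}\ \ge\ \Delta-d(v)+1\ \ge\ 1+s(v)$$
are equalities. By (1), $d(v)\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$. Moreover
$$s(v)=\Delta-d(v)\ge|N(v)\cap L|\ge s(v),$$
so $v$ has exactly $\Delta-d(v)$ neighbours in $L$. As $s(v)=\sum\frac1{t(x)}$ equals the number of its terms, every one of these neighbours is a pendant leaf. Every vertex of $L$ has a neighbour, which lies in $C$, so every vertex of $L$ is pendant. As $G$ is connected and $F$ arises from it by deleting pendant vertices, $F$ is connected.

**Step 15 (the random set is greedy for every order).** This step extracts the information hidden in $\nu_k^*(G)=\mathbb E|M|$. For an ordering $\pi$ of $C$ let $S_\pi$ be the set of $v\in C$ with at most $k$ earlier neighbours in $F$. Let $S_\pi^*$ be built greedily along $\pi$: the vertex $v$ is put into $S_\pi^*$ if and only if at most $k$ of its earlier neighbours are already in $S_\pi^*$. Clearly $S_\pi\subseteq S_\pi^*$. In any nonempty subgraph of $F[S_\pi^*]$ the last vertex has degree at most $k$, so $F[S_\pi^*]$ is $k$-degenerate. Matching each $v\in S^*_\pi$ to its pendant leaf $x_v$ gives a $k$-good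 matching. The labels of Step 8 induce a uniformly random order, and $|M|=|S|$, so for every $\pi$
$$|S_\pi|\le|S_\pi^*|\le\nu_k^*(G)=\mathbb E|M|=\mathbb E|S_{\pi'}|,$$
where $\pi'$ is a uniformly random order. Thus no $|S_\pi|$ exceeds the average of these numbers, so all of them are equal to the average, and both inequalities on the left are equalities. Since $S_\pi\subseteq S_\pi^*$,
$$S_\pi=S_\pi^*\qquad\text{for every ordering }\pi\text{ of }C.\tag{9}$$

**Step 16 ($F$ is complete).** This step contradicts (9) if $F$ is not complete, by constructing one bad order. The idea is to let a vertex $b$ be rejected, and to let a neighbour $a$ of $b$ have $k+1$ earlier neighbours, one of which is $b$. Then $a$ is not in $S_\pi$, but the greedy procedure, which does not count the rejected $b$, accepts $a$.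

Suppose $F$ is not complete. As $F$ is connected, it contains an induced path $a,b,c_0$; thus $ab,bc_0$ are edges and $ac_0$ is not, so $c_0\in N(b)\setminus N[a]$. Here and below all neighbourhoods are in $F$, and $N[a]=N(a)\cup\{a\}$. The minimum degree of $F$ is at least $\lfloor\frac\Delta2\rfloor\ge k+2$. Let $j=|N(a)\cap N(b)|$. We choose $X\subseteq C\setminus\{a,b\}$ with
$$|N(b)\cap X|=k+1,\qquad|N(a)\cap X|=k.$$

- If $j\ge k$, let $X$ consist of $c_0$ and $k$ vertices of $N(a)\cap N(b)$. The vertex $c_0$ counts for $b$ and not for $a$.
- If $j<k$, let $X$ consist of all $j$ vertices of $N(a)\cap N(b)$, of $k+1-j$ vertices of $N(b)\setminus N[a]$, and of $k-j$ vertices of $N(a)\setminus N[b]$. There are enough of them: $N(b)\setminus N[a]$ arises from $N(b)$ by deleting $a$ and the $j$ common neighbours, so it has $|N(b)|-1-j\ge k+1-j$ elements, and likewise $|N(a)\setminus N[b]|=|N(a)|-1-j\ge k-j$.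

Let $\pi$ list first $X$ (in any order), then $b$, then $a$, then the rest. The vertex $b$ has exactly $k+1$ earlier neighbours, so $b\notin S_\pi$, and $b\notin S_\pi^*$ by (9). The earlier neighbours of $a$ are the $k$ vertices of $N(a)\cap X$ and $b$, so there are $k+1$ of them and $a\notin S_\pi$. But $b\notin S_\pi^*$, so at most $k$ of them are in $S_\pi^*$, and therefore $a\in S_\pi^*$. This contradicts (9).

**Step 17 (end of the proof).** This step identifies $G$. The graph $F$ is complete. By Step 14 it has $d+1$ vertices for some $d\in\{\lfloor\frac\Delta2\rfloor,\lceil\frac\Delta2\rceil\}$, each of its vertices has exactly $\Delta-d$ pendant leaves, and $G$ has no other vertices. So $G=Q_d$ is extremal, contrary to Step 1. This proves Proposition 3, and with it Theorem 1. $\blacksquare$
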